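# A separable compact space that stores a set of reals, and complemented subspaces of $\mathcal C(\beta\omega\times\beta\omega)$

## The compact space $K_Z$

Let $Q=2^{<\omega}$ be the countable set of finite $0$–$1$ sequences. Each $x\in 2^\omega$ is a branch of this binary tree. We look at the branch as a set of nodes, and at its nodes of even and of odd level:
$$A_x=\{x|n:n\in\omega\},\qquad A_x^i=\{x|n:n\equiv i \bmod 2\}\quad(i=0,1).$$
For $x=000\ldots$ we have $A^0_x=\{\emptyset,00,0000,\dots\}$ and $A^1_x=\{0,000,\dots\}$.

Two sets are *almost disjoint* if their intersection is finite. If $x\ne y$ first differ at place $n$, then $x|m\neq y|m$ for all $m>n$, so $A_x\cap A_y=\{x|m:m\le n\}$ is finite. Also $A_x^0\cap A_x^1=\emptyset$.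

Now fix an arbitrary set $Z\subseteq 2^\omega$. We keep the branches in $Z$ whole and cut the others into halves:
$$\mathcal A_Z=\{A_x:x\in Z\}\cup\{A^0_x,A^1_x:x\in2^\omega\setminus Z\}.$$
This is an infinite family of infinite, pairwise almost disjoint subsets of $Q$. Attach a limit point $p_A$ to each $A\in\mathcal A_Z$. In the space $\Psi=Q\cup\{p_A:A\in\mathcal A_Z\}$ the points of $Q$ are isolated, and basic neighborhoods of $p_A$ are $\{p_A\}\cup(A\setminus F)$ with $F$ finite. Put $V_A=A\cup\{p_A\}$. Then:

- $\Psi$ is Hausdorff. Points $p_A\ne p_B$ are separated by $V_A\setminus(A\cap B)$ and $V_B$, and $p_A$ is separated from $q\in Q$ by $V_A\setminus\{q\}$ and $\{q\}$.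
- $\Psi$ is locally compact. Each $V_A$ is open, and it is compact because any open set containing $p_A$ contains all but finitely many points of $V_A$.
- $\Psi$ is not compact. The infinite set $\{p_A:A\in\mathcal A_Z\}$ is closed and discrete. In particular, a compact subset of $\Psi$ contains only finitely many of the points $p_A$.

Let $K_Z=\Psi\cup\{\infty\}$ be the one-point compactification. It is compact Hausdorff. For $F\subseteq Q$ finite, $V_A\setminus F$ is clopen in $K_Z$, so its indicator function is continuous. The set $Q$ is dense: each $p_A$ is a limit of points of $Q$, and every neighborhood of $\infty$ contains some $p_A$, since its complement is a compact subset of $\Psi$. So $K_Z$ is separable.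

Recall that the *derivative* $K'$ of a space is the set of its non-isolated points, and that $K$ is *scattered of height* $m$ if $m$ is the least number of derivatives that leads to $\emptyset$. Here $K_Z'=\{p_A\}_{A\in\mathcal A_Z}\cup\{\infty\}$, $K_Z''=\{\infty\}$ and $K_Z'''=\emptyset$, so the height is $3$. (A convergent sequence with its limit has height $2$.)

The space $K_Z$ remembers $Z$ in the following sense. For $x\in 2^\omega$,
$$1_{A_x^0}\ \text{ extends from } Q \text{ to a continuous function on } K_Z\iff x\notin Z.\tag{1}$$
If $x\notin Z$, then $A_x^0\in\mathcal A_Z$ and $1_{V_{A_x^0}}$ is the extension. If $x\in Z$, then $A_x\in\mathcal A_Z$, and both $A_x^0$ and $A_x^1$ are infinite subsets of $A_x$, so both accumulate at $p_{A_x}$. A continuous function cannot be $1$ on the first and $0$ on the second.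

**What the space is for.** Write $\mathcal C(K)$ for the Banach space of continuous real functions on a compact (Hausdorff) space $K$, with the supremum norm, and let $\mathfrak c=2^\omega$. Two facts are known. First, $\beta\omega\times\beta\omega$ maps continuously onto every separable compact $K$, so $\mathcal C(K)$ embeds isometrically into $\mathcal C(\beta\omega\times\beta\omega)$. Second, $\mathcal C(\beta\omega\times\beta\omega)$ contains a complemented copy of $\mathcal C([0,1]^\kappa)$ for every cardinal $1\le\kappa\le\mathfrak c$, and hence a complemented copy of $\mathcal C(K)$ for every metrizable compact $K$. The following question comes from Grzegorz Plebanek, Jakub Rondoš and Damian Sobota, "Complemented subspaces of Banach spaces $C(K\times L)$", arXiv:2405.19120 (2024): *does $\mathcal C(\beta\omega\times\beta\omega)$ contain a complemented isomorphic copy of $\mathcal C(K)$ for every separable compact $K$?*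

The answer is no, in ZFC, and $K_Z$ is a counterexample for every non-Borel $Z$. We shall prove three theorems.

**Theorem 1.** If $Z\subseteq 2^\omega$ is not Borel (for example, $Z$ analytic non-Borel), then $K_Z$ is a separable compact space and $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $\mathcal C(\beta\omega\times\beta\omega)$.

**Theorem 2.** If $Z$ is not Borel, then $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $\mathcal C((\beta\omega)^\kappa)$ for any cardinal $\kappa\ge1$.

**Theorem 3.**
(a) If a Banach space $X$ embeds isomorphically into $\ell_\infty$ (for example $X=\mathcal C(L)$ with $L$ separable compact), then at most $\mathfrak c$ of the $2^{\mathfrak c}$ sets $Z\subseteq2^\omega$ are such that $\mathcal C(K_Z)$ is isomorphic to a complemented subspace of $X$.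
(b) The least cardinality of a family $\mathcal F$ of Banach spaces isomorphically embeddable into $\ell_\infty$, such that for every separable compact $K$ the space $\mathcal C(K)$ is isomorphic to a complemented subspace of a member of $\mathcal F$, is exactly $2^{\mathfrak c}$. In particular, no $\mathcal C(L)$ with $L$ separable compact is complementably universal for $\{\mathcal C(K):K\text{ separable compact}\}$.

## Complemented copies, and $c_0$ in one and in two factors

For a set $N$, $\ell_\infty(N)$ is the space of bounded real functions on $N$ with the sup norm. Operators are bounded and linear. "Countable" includes finite.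

**Complemented copies.** A space $Y$ is isomorphic to a complemented subspace of $X$ if and only if there are operators $T:Y\to X$ and $S:X\to Y$ with $ST=\mathrm{Id}_Y$. Given an isomorphism $T$ onto a subspace that is the range of a projection $P$, take $S=T^{-1}P$. Conversely, if $ST=\mathrm{Id}_Y$, then $\|y\|\le\|S\|\|Ty\|$, so $T$ is an isomorphism onto its range. Moreover $TS$ is a projection onto that range, because $TSTS=TS$ and $TS(Ty)=Ty$.

**The space $\beta\omega$.** We use three textbook facts. The set $\omega$ is dense in $\beta\omega$. Every map from $\omega$ to a compact space extends continuously to $\beta\omega$. The sets $\overline A$ ($A\subseteq\omega$) are clopen and form a base. The first two facts give $\mathcal C(\beta\omega)=\ell_\infty(\omega)$. They also show that already $\beta\omega$ maps onto every separable compact $K$ (extend an enumeration of a dense set). So mere isometric embeddings into $\mathcal C(\beta\omega)$ cost nothing, and all the difficulty is in the operator $S$. We also use two small facts on almost disjoint sets and on signs.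

**Fact A.** Let $M$ be countable, and let $(w_i)_{i\in I}$ be vectors in $\ell_\infty(M)$. Suppose there is a constant $B$ with $\|\sum_{i\in J}\varepsilon_iw_i\|\le B$ for all finite $J\subseteq I$ and all signs $\varepsilon_i=\pm1$. Then $w_i=0$ for all but countably many $i\in I$.

*Proof.* Fix $q\in M$ and a finite $J$. Choosing $\varepsilon_i$ so that $\varepsilon_iw_i(q)=|w_i(q)|$, we get $\sum_{i\in J}|w_i(q)|\le B$. So for each $l\ge1$ at most $Bl$ indices satisfy $|w_i(q)|\ge1/l$, and only countably many $i$ have $w_i(q)\neq0$. Take the union over the countably many $q\in M$. $\blacksquare$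

**Fact B.** If $C_1,\dots,C_m$ are pairwise almost disjoint, there is a finite $F$ such that the sets $C_i\setminus F$ are pairwise disjoint. Take $F=\bigcup_{i<j}(C_i\cap C_j)$.

**Example 1: one factor.** *The space $c_0(Q)$ is not complemented in $\ell_\infty(Q)$.* Suppose $P$ is a projection of $\ell_\infty(Q)$ onto $c_0(Q)$, and put $R=\mathrm{Id}-P$, which vanishes on $c_0(Q)$. For $x\in2^\omega$ let $u_x=R1_{A_x}$. Then $u_x\ne0$, since otherwise $1_{A_x}=P1_{A_x}\in c_0(Q)$. For distinct $x_1,\dots,x_m$ take $F$ from Fact B for the sets $A_{x_i}$. Since $R$ kills $1_{A_{x_i}\cap F}$,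
$$\Big\|\sum_i\varepsilon_iu_{x_i}\Big\|=\Big\|R\Big(\sum_i\varepsilon_i1_{A_{x_i}\setminus F}\Big)\Big\|\le\|R\|.$$
By Fact A all but countably many $u_x$ vanish, which is a contradiction because $2^\omega$ is uncountable.

**Example 2: two factors.** *The space $c_0$ is isomorphic to a complemented subspace of $\mathcal C(\beta\omega\times\beta\omega)$.* For $n\ge1$ choose pairwise disjoint blocks $I_n\subseteq\omega$ with $|I_n|=2^n$, identified with $\{-1,1\}^n$, and pairwise disjoint blocks $J_n\subseteq\omega$ with $|J_n|=n$, identified with $\{1,\dots,n\}$. Let $f_n(i,j)=i_j$ (the $j$-th coordinate of $i$) for $(i,j)\in I_n\times J_n$, and $f_n=0$ elsewhere on $\omega\times\omega$. As $f_n$ has finite support, it extends continuously by $0$ to $\beta\omega\times\beta\omega$. Put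
$$\mu_n(f)=\frac1{n2^n}\sum_{i\in I_n,\,j\in J_n}i_j\,f(i,j),\qquad |\mu_n(f)|\le\|f\|.$$
For $A,B\subseteq\omega$, the Cauchy–Schwarz inequality and the orthogonality of the coordinates on $\{-1,1\}^n$ give
$$|\mu_n(1_{A\times B})|\le\frac1{n2^n}\sum_{i\in I_n}\Big|\sum_{j\in B\cap J_n}i_j\Big|\le\frac1n\Big(\frac1{2^n}\sum_{i\in I_n}\Big|\sum_{j\in B\cap J_n}i_j\Big|^2\Big)^{1/2}=\frac{\sqrt{|B\cap J_n|}}n\le\frac1{\sqrt n}.$$
Linear combinations of the functions $1_{\overline A\times\overline B}$ are dense in $\mathcal C(\beta\omega\times\beta\omega)$ by the Stone–Weierstrass theorem, and $\|\mu_n\|\le1$, so $\mu_n(f)\to0$ for every continuous $f$. Hence $Sf=(\mu_n(f))_n$ maps into $c_0$. Let $Ta=\sum_na_nf_n$ for $a\in c_0$. The series converges uniformly, as the supports in $\omega\times\omega$ are disjoint and $\|f_n\|=1$. Finally $\mu_n(f_n)=1$ and $\mu_m(f_n)=0$ for $m\neq n$, so $ST=\mathrm{Id}$.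

Since $\mathcal C(K)\cong c_0$ for a convergent sequence $K$ with its limit, the answer to our question for this $K$ is yes with two factors. With one factor the natural copy of $c_0$ in $\ell_\infty$ has no projection.

## Why counting operators and repeating Example 1 both stop

**Counting.** There are $2^{\mathfrak c}$ sets $Z$, so one might hope that there are too few pairs $(T,S)$. But $\mathcal C(K_Z)$ and $\mathcal C(\beta\omega\times\beta\omega)$ each have $\mathfrak c$ elements (a continuous function is determined on a countable dense set), so the obvious bound on the number of maps between them is $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$. This equals the number of sets $Z$ and excludes nothing. To gain something we must recover $Z$, up to a small error, from only countably many real parameters of $(T,S)$.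

**Repeating Example 1.** Suppose $ST=\mathrm{Id}$ with $T:\mathcal C(K_Z)\to X$, where $X$ is a closed subspace of some $\ell_\infty(N)$ with $N$ countable. To imitate Example 1, one forms, for $x\in Z$, the pointwise sum over $k\in A_x^0$ of the vectors $T1_{\{k\}}$, and applies $S$ to it. If the result behaved like $1_{A^0_x}$, it would contradict (1). The argument breaks at the words "applies $S$": the pointwise sum lies in $\ell_\infty(N)$, but nothing puts it in $X$, the domain of $S$. In Example 1 this was invisible, because there the domain was all of $\ell_\infty(Q)$.

The way past this is to ask *for which $x$ the sum lies in $X$*. The answer will be: exactly for $x\notin Z$, up to countably many exceptions. So the vectors $T1_{\{k\}}$, $k\in Q$, which form a single real matrix, together with $X$, determine $Z$ modulo a countable set. The operator $S$ is used in the proof but not in the description of the set. Then topology enters: for a Borel $X$ the set so described is Borel.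

## Recovering $Z$ modulo a countable set

Let $N$ be a countable set. For a real matrix $t=(t(n,k))_{n\in N,\,k\in Q}$ with $\sup_n\sum_k|t(n,k)|<\infty$ and for $C\subseteq Q$, put
$$\Phi_t(C)(n)=\sum_{k\in C}t(n,k),\qquad\text{so that }\Phi_t(C)\in\ell_\infty(N).$$
For $X\subseteq\ell_\infty(N)$ put
$$D_t(X)=\{x\in2^\omega:\Phi_t(A_x^0)\in X\}.\tag{2}$$

**Example 3.** Let $N=Q$, let $t$ be the identity matrix, and let $X=\{f|_Q:f\in\mathcal C(K_Z)\}$. Then $\Phi_t(C)=1_C$, and (1) says precisely that $D_t(X)=2^\omega\setminus Z$.

**Lemma 1.** Let $X$ be a closed subspace of $\ell_\infty(N)$, let $Z\subseteq2^\omega$, and suppose that $\mathcal C(K_Z)$ is isomorphic to a complemented subspace of $X$. Then for some $t$ as above, the symmetric difference $D_t(X)\,\triangle\,(2^\omega\setminus Z)$ is countable.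

*Proof.* Let $T:\mathcal C(K_Z)\to X$ and $S:X\to\mathcal C(K_Z)$ satisfy $ST=\mathrm{Id}$.

**Step 1: the matrix.** This step defines $t$ and bounds its rows. Put $t(n,k)=T(1_{\{k\}})(n)$. For finite $F\subseteq Q$ and signs $\varepsilon_k$,
$$\Big|\sum_{k\in F}\varepsilon_kt(n,k)\Big|=\Big|T\Big(\sum_{k\in F}\varepsilon_k1_{\{k\}}\Big)(n)\Big|\le\|T\|.$$
Choosing the signs of the $t(n,k)$, we get
$$\sum_{k\in Q}|t(n,k)|\le\|T\|\qquad(n\in N).\tag{3}$$
Write $\Phi=\Phi_t$ and $D=D_t(X)$. By linearity,
$$\Phi(F)=T(1_F)\in X\qquad\text{for finite }F\subseteq Q.\tag{4}$$
From (3) we note: if $C_1,\dots,C_m\subseteq Q$ are pairwise disjoint and $\varepsilon_i=\pm1$, then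
$$\Big\|\sum_i\varepsilon_i\Phi(C_i)\Big\|\le\|T\|,\tag{5}$$
because the value at $n$ is $\sum_k\pm t(n,k)$ over $k\in\bigcup_iC_i$.

**Step 2: $(2^\omega\setminus Z)\setminus D$ is countable.** The purpose is to show that, for almost all $A\in\mathcal A_Z$, the operator $T$ takes $1_{V_A}$ to the pointwise sum $\Phi(A)$, although it need not respect infinite sums. Let
$$v_A=T(1_{V_A})-\Phi(A)\in\ell_\infty(N)\qquad(A\in\mathcal A_Z).$$
Let $A_1,\dots,A_m\in\mathcal A_Z$ be distinct, let $\varepsilon_i=\pm1$, and take a finite $F\subseteq Q$ such that the sets $A_i\setminus F$ are pairwise disjoint (Fact B). Since $1_{V_{A_i}}=1_{V_{A_i}\setminus F}+1_{A_i\cap F}$, $\Phi(A_i)=\Phi(A_i\setminus F)+\Phi(A_i\cap F)$, and $T(1_{A_i\cap F})=\Phi(A_i\cap F)$ by (4), the finite parts cancel: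
$$\sum_i\varepsilon_iv_{A_i}=T\Big(\sum_i\varepsilon_i1_{V_{A_i}\setminus F}\Big)-\sum_i\varepsilon_i\Phi(A_i\setminus F).$$
The sets $V_{A_i}\setminus F$ are pairwise disjoint, so the function inside $T$ has norm at most $1$ and the first term has norm at most $\|T\|$. The second term has norm at most $\|T\|$ by (5). So every such signed sum has norm at most $2\|T\|$, and by Fact A (with $M=N$) $v_A=0$ for all but countably many $A\in\mathcal A_Z$.

If $x\notin Z$, then $A_x^0\in\mathcal A_Z$, and $x\mapsto A_x^0$ is injective. So for all but countably many $x\notin Z$ we have $\Phi(A_x^0)=T(1_{V_{A_x^0}})\in X$, that is, $x\in D$.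

**Step 3: $D\cap Z$ is countable.** Here we run the argument of Example 1, only for those $x$ for which $S$ may be applied. For $x\in D\cap Z$ put
$$g_x=\Phi(A_x^0)\in X,\qquad u_x=(Sg_x)|_Q-1_{A_x^0}\in\ell_\infty(Q).$$
We have $u_x\ne0$: otherwise $Sg_x$ would be a continuous extension of $1_{A_x^0}$ to $K_Z$, which (1) forbids as $x\in Z$.

Let $x_1,\dots,x_m\in D\cap Z$ be distinct, let $\varepsilon_i=\pm1$, and let $F\subseteq Q$ be finite with the sets $A^0_{x_i}\setminus F$ pairwise disjoint. Put $F_i=A^0_{x_i}\cap F$ and
$$h_i=g_{x_i}-\Phi(F_i)=\Phi(A_{x_i}^0\setminus F).$$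
By (4), $\Phi(F_i)=T(1_{F_i})\in X$, so $h_i\in X$. Moreover $S\Phi(F_i)=ST1_{F_i}=1_{F_i}$. Hence
$$(Sh_i)|_Q-1_{A_{x_i}^0\setminus F}=(Sg_{x_i})|_Q-1_{F_i}-1_{A^0_{x_i}\setminus F}=u_{x_i}.$$
By (5), $\|\sum_i\varepsilon_ih_i\|\le\|T\|$, and by disjointness $\|\sum_i\varepsilon_i1_{A^0_{x_i}\setminus F}\|\le1$. Therefore
$$\Big\|\sum_i\varepsilon_iu_{x_i}\Big\|\le\|S\|\|T\|+1.$$
By Fact A (with $M=Q$), $u_x=0$ for all but countably many $x\in D\cap Z$. Since no $u_x$ vanishes, $D\cap Z$ is countable.

Steps 2 and 3 together say that $D\,\triangle\,(2^\omega\setminus Z)$ is countable. $\blacksquare$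

**Example 4.** If $X=\ell_\infty(N)$, then $D_t(X)=2^\omega$ for every $t$. So Lemma 1 says that $\mathcal C(K_Z)$ can be isomorphic to a complemented subspace of $\ell_\infty(N)$ only if $Z$ is countable.

**Remark (what the halves do).** Cutting the branches outside $Z$ places the contradiction of Step 3 at the single point $p_{A_x}$. One can also use the family $\{A_x:x\in Z\}$, with $Z$ infinite, replace $A^0_x$ by $A_x$ throughout, and obtain that $\{x:\Phi_t(A_x)\in X\}\,\triangle\,Z$ is countable. Step 2 is unchanged, and now handles $x\in Z$. In Step 3, for $x\notin Z$, one needs that $1_{A_x}$ has no continuous extension $f$ to the resulting compact space. This holds for the following reason. A compact subset of the $\Psi$-space is covered by finitely many points of $Q$ and finitely many sets $V_{A_y}$ with $y\in Z$, so it meets $A_x$ in a finite set. Hence $A_x$ converges to $\infty$ and $f(\infty)=1$. On the other hand $f(p_{A_y})=0$ for all $y\in Z$, and these infinitely many points accumulate at $\infty$, so $f(\infty)=0$. We keep $K_Z$ as defined.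

## From Borel subspaces to Borel sets

We recall the descriptive set theory that is needed. If $N$ is countable, $\mathbb R^N$ with the product topology is Polish. A set in a Polish space is *analytic* if it is a continuous image of a Borel subset of a Polish space. Every Borel set is analytic. Countable unions and intersections of analytic sets are analytic, and so are preimages of analytic sets under continuous maps between Polish spaces. There are only $\mathfrak c$ Borel subsets of $2^\omega$, so non-Borel sets exist. By Souslin's theorem there are even analytic non-Borel ones.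

**Lemma 2.** If a closed subspace $X\subseteq\ell_\infty(N)$ is a Borel subset of $\mathbb R^N$ (product topology) and $Z$ is not Borel, then $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $X$. The same conclusion holds if $X$ is an analytic subset of $\mathbb R^N$ and $2^\omega\setminus Z$ is not analytic.

*Proof.* **Step 1: the map $x\mapsto\Phi_t(A_x^0)\in\mathbb R^N$ is continuous.** This makes $D_t(X)$ a continuous preimage of $X$. It suffices to treat one coordinate $n$. For finite $F\subseteq Q$ the function $x\mapsto\sum_{k\in A_x^0\cap F}t(n,k)$ is locally constant, because whether $k\in A_x^0$ depends only on the first $|k|$ values of $x$, where $|k|$ is the length of $k$. It differs from $x\mapsto\Phi_t(A_x^0)(n)$ by at most $\sum_{k\in Q\setminus F}|t(n,k)|$ for all $x$, and this is as small as we like for large $F$. So the coordinate function is a uniform limit of continuous functions.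

**Step 2: conclusion.** By (2) and Step 1, $D_t(X)$ is Borel (respectively, analytic) in $2^\omega$. If $\mathcal C(K_Z)$ were isomorphic to a complemented subspace of $X$, then by Lemma 1, for some $t$,
$$2^\omega\setminus Z=(D_t(X)\setminus C_1)\cup C_2\quad\text{with } C_1,C_2\text{ countable}.$$
Countable sets and their complements are Borel, so $2^\omega\setminus Z$ would be Borel (respectively, analytic). In the first case $Z$ would be Borel too. Either way this is a contradiction. $\blacksquare$

## $\mathcal C(\beta\omega\times\beta\omega)$ is an $F_{\sigma\delta}$ subset of $\mathbb R^{\omega\times\omega}$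

*Proof of Theorem 1.* We have seen that $K_Z$ is separable and compact. The set $\omega\times\omega$ is dense in $\beta\omega\times\beta\omega$, so restriction to it is an isometry of $\mathcal C(\beta\omega\times\beta\omega)$ onto a closed subspace $X$ of $\ell_\infty(\omega\times\omega)$. By Lemma 2 we only need that $X$ is Borel in $\mathbb R^{\omega\times\omega}$.

**Step 1: an internal description of $X$.** We want to recognize the members of $X$ by looking only at $\omega\times\omega$. The test is by finite colorings of $\omega$.

**Claim.** A function $f\in\mathbb R^{\omega\times\omega}$ belongs to $X$ if and only if for every $j\ge1$ there are $r\ge1$ and $c\in\{1,\dots,r\}^\omega$ such that for all $n,n',m,m'\in\omega$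
$$c(n)=c(n'),\ c(m)=c(m')\ \Longrightarrow\ |f(n,m)-f(n',m')|\le1/j.\tag{6}$$

Two tests by hand. The function $f(n,m)=1/(n+m+1)$ passes. Given $j$, let $c(n)=n+1$ for $n<j$ and $c(n)=j+1$ for $n\ge j$. If the premise of (6) holds with $(n,m)\ne(n',m')$, say $n\neq n'$, then $n,n'\ge j$, so both values lie in $(0,1/(j+1)]$; the case $m\ne m'$ is the same. The function $f(n,m)=1$ if $n\le m$ and $0$ otherwise fails. For any finite coloring there are $n<n'$ with $c(n)=c(n')$, and then $(n,n')$ and $(n',n)$ satisfy the premise of (6), while $f(n,n')=1$ and $f(n',n)=0$. So (6) fails for $j=2$.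

*Proof of the Claim, $(\Rightarrow)$.* Let $\hat f$ be the continuous extension of $f$, and fix $j$. Every point $z$ of $\beta\omega\times\beta\omega$ has a clopen rectangle around it on which $|\hat f-\hat f(z)|\le1/(2j)$. By compactness finitely many clopen rectangles $U_s\times V_s$ cover, and on each of them $\hat f$ oscillates by at most $1/j$. Consider the finite algebra of subsets of $\beta\omega$ generated by all $U_s$ and $V_s$. Number its atoms $1,\dots,r$, and let $c(n)$ be the number of the atom containing $n$. Suppose $c(n)=c(n')$ and $c(m)=c(m')$, and let $(n,m)\in U_s\times V_s$. Points of one atom belong to the same sets of the algebra, so $n'\in U_s$ and $m'\in V_s$. Thus $(n,m)$ and $(n',m')$ lie in the same rectangle, and (6) follows.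

*Proof of the Claim, $(\Leftarrow)$.* Given $j$, take $r,c$ as in (6). On each nonempty cell $c^{-1}(i)\times c^{-1}(l)$ replace $f$ by its value at one chosen point of the cell. The result $g_j$ is a finite linear combination of functions $1_{A\times B}$ with $A,B\subseteq\omega$. Each of these extends to the continuous function $1_{\overline A\times\overline B}$, so $g_j\in X$. By (6), $\|f-g_j\|_\infty\le1/j$. So $f$ is a uniform limit of elements of $X$, and $f\in X$ since $X$ is closed.

**Step 2: complexity.** The quantifier over $c$ in the Claim is uncountable. We show that it does no harm, because $c$ ranges over a compact space. Fix $j$ and $r$. The set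
$$\{(f,c)\in\mathbb R^{\omega\times\omega}\times\{1,\dots,r\}^\omega:\ (6)\text{ holds}\}$$
is closed. Indeed, for each $n,n',m,m'$ the requirement is "$c(n)\ne c(n')$ or $c(m)\ne c(m')$", a clopen condition on $c$, or "$|f(n,m)-f(n',m')|\le1/j$", a closed condition on $f$. The union is closed, and we intersect over all $n,n',m,m'$.

Its projection $E_{j,r}$ to $\mathbb R^{\omega\times\omega}$ is closed. If $(f_i,c_i)$ are in the set and $f_i\to f$, then by compactness of $\{1,\dots,r\}^\omega$ a subsequence of $(c_i)$ converges to some $c$, and $(f,c)$ is in the set. By the Claim
$$X=\bigcap_{j\ge1}\bigcup_{r\ge1}E_{j,r},$$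
so $X$ is $F_{\sigma\delta}$ (a countable intersection of countable unions of closed sets), in particular Borel. Lemma 2 finishes the proof. $\blacksquare$

Since non-Borel sets $Z\subseteq2^\omega$ exist, $\mathcal C(\beta\omega\times\beta\omega)$ does *not* contain a complemented copy of $\mathcal C(K)$ for every separable compact $K$.

**Height 3 is optimal.** Let $K$ be separable, compact and scattered of height at most $2$. Then $K'$ is closed and has no non-isolated points, so it is compact and discrete, hence finite. The isolated points of $K$ lie in every dense set, so there are countably many of them. Thus $K$ is countable, hence metrizable, being compact. So $\mathcal C(K)$ is complemented in $\mathcal C(\beta\omega\times\beta\omega)$ by the second of the two known facts quoted above.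

## All powers of $\beta\omega$: coordinates indexed by a compact space

*Proof of Theorem 2.* For an arbitrary power two things are missing: $(\beta\omega)^\kappa$ need not be separable, and the analogue of (6) must mention finitely many coordinates out of $\kappa$. Both are cured by taking the index set to be the compact space $2^\omega$.

**Step 1: reduction to the index set $2^\omega$.** Suppose $T:\mathcal C(K_Z)\to\mathcal C((\beta\omega)^\kappa)$ and $S$ satisfy $ST=\mathrm{Id}$. The continuous functions depending on finitely many coordinates form an algebra that contains the constants and separates points, so they are dense by the Stone–Weierstrass theorem. Writing a continuous function as a uniform limit of a sequence of such functions, we see that it depends on countably many coordinates only. Next, $|\mathcal C(K_Z)|\le|\mathbb R^Q|=\mathfrak c$, since functions are determined on $Q$. Hence all the functions $Tf$ depend only on the coordinates in one fixed nonempty set $a\subseteq\kappa$ with $|a|\le\mathfrak c$.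

The functions on $(\beta\omega)^\kappa$ that depend only on $a$ form a space isometric to $\mathcal C((\beta\omega)^a)$. It contains the range of $T$, and restricting $S$ to it preserves $ST=\mathrm{Id}$. So $\mathcal C(K_Z)$ is isomorphic to a complemented subspace of $\mathcal C((\beta\omega)^a)$.

As $|a|\le\mathfrak c$, we may regard $a$ as a subset of $2^\omega$. Then $\mathcal C((\beta\omega)^a)$ is isometric to the space of those $f\in\mathcal C((\beta\omega)^{2^\omega})$ that depend only on $a$. This space is complemented by $(Pf)(y)=f(y')$, where $y'=y$ on $a$ and $y'=0$ off $a$. The map $y\mapsto y'$ is continuous, so $Pf$ is continuous; clearly $\|P\|\le1$, $Pf$ depends only on $a$, and $Pf=f$ if $f$ does. A complemented subspace of a complemented subspace is complemented. So it suffices to show that $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $\mathcal C((\beta\omega)^{2^\omega})$.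

**Step 2: a countable dense set.** This gives the set $N$ needed for Lemma 2. Let $N$ be the set of locally constant functions $\varphi:2^\omega\to\omega$, viewed as points of $(\beta\omega)^{2^\omega}$. By compactness each $\varphi$ takes finitely many values on the pieces of a finite clopen partition of $2^\omega$. There are countably many clopen sets, so $N$ is countable.

It is dense. A nonempty basic open set restricts finitely many distinct coordinates $x_1,\dots,x_p$ to nonempty open sets $U_1,\dots,U_p\subseteq\beta\omega$. Choose $n_i\in U_i\cap\omega$, and choose $l$ such that $x_1|l,\dots,x_p|l$ are distinct. Put $\varphi(x)=n_i$ if $x|l=x_i|l$, and $\varphi(x)=0$ if $x|l$ is none of these. Then $\varphi\in N$ and $\varphi(x_i)=n_i$ for all $i$.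

So restriction to $N$ identifies $\mathcal C((\beta\omega)^{2^\omega})$ isometrically with a closed subspace $X\subseteq\ell_\infty(N)$.

**Step 3: an internal description of $X$.** We claim that $g\in\mathbb R^N$ is in $X$ if and only if for all $j\ge1$ there are $p,r\ge1$, $x\in(2^\omega)^p$ and $c\in\{1,\dots,r\}^\omega$ with
$$\forall\varphi,\psi\in N:\quad\big[\forall i\le p\ \ c(\varphi(x_i))=c(\psi(x_i))\big]\Longrightarrow|g(\varphi)-g(\psi)|\le1/j.\tag{7}$$

$(\Rightarrow)$ Let $\hat g$ be the continuous extension of $g$. As before, cover $(\beta\omega)^{2^\omega}$ by finitely many basic clopen boxes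
$$B_s=\{y:\ y(z)\in U_{s,z}\text{ for }z\in a_s\},\qquad a_s\subseteq2^\omega\text{ finite},\ U_{s,z}\subseteq\beta\omega\text{ clopen},$$
on each of which $\hat g$ oscillates by at most $1/j$. Let $x_1,\dots,x_p$ list $\bigcup_sa_s$ (add one coordinate if this is empty). Let $c(n)$ be the number of the atom containing $n$ in the finite algebra of clopen subsets of $\beta\omega$ generated by all the sides $U_{s,z}$. If $\varphi,\psi\in N$ have $c(\varphi(x_i))=c(\psi(x_i))$ for all $i\le p$ and $\varphi\in B_s$, then for each $z\in a_s$ the points $\varphi(z)$ and $\psi(z)$ are in one atom, so $\psi(z)\in U_{s,z}$. Thus $\psi\in B_s$ and $|g(\varphi)-g(\psi)|\le1/j$.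

$(\Leftarrow)$ Fix $j$ and take $p,r,x,c$ as in (7). Extend $c$ continuously to $\hat c:\beta\omega\to\{1,\dots,r\}$. The map $h(y)=(\hat c(y(x_i)))_{i\le p}$ from $(\beta\omega)^{2^\omega}$ to a finite set is continuous. For each value $s$ of $h$ the set $h^{-1}(s)$ is nonempty and open, so by density it contains some $\varphi_s\in N$. Put $G(y)=g(\varphi_{h(y)})$. It is continuous, since $h$ is locally constant. For $\varphi\in N$ and $s=h(\varphi)$ we have $h(\varphi_s)=h(\varphi)$, that is, $c(\varphi_s(x_i))=c(\varphi(x_i))$ for all $i$, so $|G(\varphi)-g(\varphi)|\le1/j$ by (7). So $g$ is a uniform limit of elements of $X$, and $g\in X$.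

**Step 4: complexity.** Here the compactness of the index set pays off. Fix $j,p,r$. For $\varphi\in N$ the map $(z,c)\mapsto c(\varphi(z))$ on $2^\omega\times\{1,\dots,r\}^\omega$ is continuous: near a given $z$ the function $\varphi$ has a constant value $n$, and $c\mapsto c(n)$ is continuous. Hence for fixed $\varphi,\psi$ the premise of (7) is a clopen condition on $(x,c)$, and the conclusion is a closed condition on $g$. So the set of $(g,x,c)$ satisfying (7) is closed in $\mathbb R^N\times(2^\omega)^p\times\{1,\dots,r\}^\omega$. Its projection to $\mathbb R^N$ along the compact metrizable space $(2^\omega)^p\times\{1,\dots,r\}^\omega$ is closed, by the subsequence argument used for Theorem 1. By Step 3, $X$ is the intersection over $j$ of the unions over $p,r$ of these closed sets. So $X$ is $F_{\sigma\delta}$, and Lemma 2 applies. $\blacksquare$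

## At most $\mathfrak c$ sets $Z$ for each subspace of $\ell_\infty$

*Proof of Theorem 3.* Counting failed earlier because there may be $2^{\mathfrak c}$ operators. Lemma 1 replaces the pair $(T,S)$ by a matrix, and there are only $\mathfrak c$ matrices. No assumption on the complexity of $X$ is needed.

**(a)** If $L$ is separable compact, restriction to a countable dense set embeds $\mathcal C(L)$ into $\ell_\infty$, so the example in the statement is legitimate. In general, fix an isomorphic copy of $X$ in $\ell_\infty(\omega)$. It is complete, hence closed, and having a complemented copy of $\mathcal C(K_Z)$ is invariant under isomorphism, so we may call the copy $X$ too. If $\mathcal C(K_Z)$ is isomorphic to a complemented subspace of $X$, then by Lemma 1 the complement of $Z$ equals some $D_t(X)$ modulo a countable set. There are at most $|\mathbb R^{\omega\times Q}|=\mathfrak c$ matrices $t$, hence at most $\mathfrak c$ sets $D_t(X)$. A set equal to a given $D$ modulo a countable set has the form $D\,\triangle\,C$ with $C\subseteq2^\omega$ countable, and there are at most $\mathfrak c^\omega=\mathfrak c$ such $C$. So at most $\mathfrak c\cdot\mathfrak c=\mathfrak c$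 sets $Z$ occur.

**(b)** *Lower bound.* Let $\mathcal F$ be a family of Banach spaces isomorphically embeddable into $\ell_\infty$ with $|\mathcal F|<2^{\mathfrak c}$. By (a), at most $|\mathcal F|\cdot\mathfrak c$ sets $Z$ are such that $\mathcal C(K_Z)$ is isomorphic to a complemented subspace of a member of $\mathcal F$. Since $|\mathcal F|<2^{\mathfrak c}$ and $\mathfrak c<2^{\mathfrak c}$, also $|\mathcal F|\cdot\mathfrak c<2^{\mathfrak c}$. So some $Z\subseteq2^\omega$ is left over, $K_Z$ is separable compact, and $\mathcal F$ does not have the required property.

*Upper bound.* If $K$ is separable compact, then $\mathcal C(K)$ is isometric to a closed subspace of $\ell_\infty$ (restrict functions to a countable dense set), and every space is complemented in itself. Since $|\ell_\infty|=\mathfrak c$, there are at most $2^{\mathfrak c}$ closed subspaces of $\ell_\infty$. Those isometric to some $\mathcal C(K)$ with $K$ separable compact form a family with the required property, of size at most $2^{\mathfrak c}$. So the least cardinality is exactly $2^{\mathfrak c}$.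

The last statement of (b) is the case $\mathcal F=\{\mathcal C(L)\}$, as $1<2^{\mathfrak c}$. $\blacksquare$
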